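\title{The Dieudonn\'e module and the Ekedahl--Oort type of the Suzuki curves}

\begin{abstract}
Let $S_m$ be the Suzuki curve over $\mathbb F_q$, $q=2^{2m+1}$. For every $m\ge1$ we determine the Dieudonn\'e module and the Ekedahl--Oort type of the $2$-torsion group scheme of its Jacobian. The module is a direct sum of cyclic word modules; the words and their multiplicities are read off from the matchings of a cycle of length $2m+1$. The proof constructs a basis of $H^1_{dR}(S_m)$ whose elements are sent by Frobenius and Verschiebung to basis elements or to zero. Half of the basis consists of monomial differential forms on which the Cartier operator acts as a shift of the binary digits of the exponents; the other half is attached to it by an explicit residue computation.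
\end{abstract}

\section{The question}\label{sec:question}

Fix an integer $m\ge1$ and put
\[
q_0=2^m,\qquad q=2^{2m+1}=2q_0^2 .
\]
The Suzuki curve $S_m$ is the smooth projective model over $\mathbb F_q$ of the irreducible plane curve
\[
W^{q_0}(Z^q+ZW^{q-1})=Y^{q_0}(Y^q+YW^{q-1}).
\]
It has genus $g=q_0(q-1)$ and exactly one point $\infty$ lying over infinity. Its $L$-polynomial is $(1+\sqrt{2q}\,t+qt^2)^g$, so $S_m$ is supersingular and its Jacobian $\mathrm{Jac}(S_m)$ has $2$-rank $0$. The $L$-polynomial is an invariant of the isogeny class of the Jacobian. This paper determines a finer invariant, the group scheme $\mathrm{Jac}(S_m)[2]$ over an algebraically closed field of characteristic $2$.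

\subsection*{Ekedahl--Oort types}
Let $k$ be an algebraically closed field of characteristic $p$, let $\sigma$ be its Frobenius automorphism, and let $\mathbb E$ be the ring generated over $k$ by two elements $F,V$ with
\[
FV=VF=0,\qquad F\lambda=\lambda^\sigma F,\qquad \lambda V=V\lambda^\sigma\qquad(\lambda\in k).
\]
On a left $\mathbb E$-module, $F$ is $\sigma$-linear and $V$ is $\sigma^{-1}$-linear. If $A$ is a principally polarized abelian variety of dimension $g$ over $k$, then $A[p]$ is a symmetric $BT_1$ group scheme of rank $p^{2g}$: it is killed by $p$, the kernel of Frobenius equals the image of Verschiebung, and the polarization makes it self-dual. Its Dieudonn\'e module $D$ is a left $\mathbb E$-module of dimension $2g$ over $k$, and $\ker F=V(D)$ has dimension $g$.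

A \emph{final filtration} is a chain of subspaces $0=N_0\subset N_1\subset\dots\subset N_{2g}=D$ with $\dim N_i=i$ that is stable under $V$ and $F^{-1}$: the image $V(N_i)$ and the preimage $F^{-1}(N_i)$ are again members of the chain. We recall the standard facts. Final filtrations exist. The \emph{Ekedahl--Oort type} (or final type) $\nu=[\nu_1,\dots,\nu_g]$, $\nu_i=\dim V(N_i)$, does not depend on the final filtration and determines the group scheme up to isomorphism. With $\nu_0=0$ it satisfies $\nu_i\le\nu_{i+1}\le\nu_i+1$, and all $2^g$ such sequences occur. The $p$-rank is $\max\{i:\nu_i=i\}$ and the $a$-number is $g-\nu_g$. Since $V(D)$ belongs to the filtration, $N_g=V(D)$; so $\nu_g$ is the rank of $V$ on $V(D)$, and the $a$-number is $\dim(\ker F\cap\ker V)$.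

For $g=1$ there are two types: $[1]$ for an ordinary elliptic curve and $[0]$ for a supersingular one. In the second case $D$ has a basis $z_0,z_1$ with $Vz_0=Fz_0=z_1$ and $Vz_1=Fz_1=0$. The $g$-th power of this module has $V^2=0$, hence type $[0,\dots,0]$ and $a$-number $g$. At the other extreme among the types of $p$-rank $0$ is $[0,1,\dots,g-1]$, with $a$-number $1$.

For a supersingular Jacobian the first guess is $[0,\dots,0]$. It is wrong for the Suzuki curves: the $a$-number of $\mathrm{Jac}(S_m)$ is known to be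
\[
a(m)=\sum_{i=1}^{q_0}i^2,\qquad\text{so that}\qquad \nu_g=g-a(m)=q_0(10q_0+7)(q_0-1)/6>0 .
\]
Together with $\nu_1=0$ this fixes the two ends of $\nu$. It remains to decide which $g-a(m)$ of the $g-1$ steps $\nu_{i+1}-\nu_i$, $1\le i<g$, equal $1$, and there are $\binom{g-1}{a(m)-1}$ possibilities. For $m=1$, where $g=14$ and $a(1)=5$, this number is $\binom{13}{4}=715$. The following question is posed in \cite{FGMPW}.

\medskip
\noindent\textbf{Question.} \emph{What is the Ekedahl--Oort type of $\mathrm{Jac}(S_m)[2]$? Equivalently, what is its covariant Dieudonn\'e module?}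
\medskip

We answer it for every $m\ge1$. From now on $k$ is algebraically closed of characteristic $2$, and
\[
D=H^1_{dR}(S_m/k)
\]
with its operators $F$ and $V$, recalled in Section~\ref{sec:curve}. By Oda \cite[\S5]{Oda}, $D$ is the Dieudonn\'e module of $\mathrm{Jac}(S_m)[2]$, and $\ker F=V(D)=H^0(S_m,\Omega^1)$. Since $\mathrm{Jac}(S_m)[2]$ is isomorphic to its Cartier dual, the covariant and contravariant modules agree; Remark~\ref{rem:convention} shows directly that the answer is the same in every convention. Of the facts about $S_m$ listed above, the proof uses only the genus and the uniqueness of $\infty$; the $2$-rank and the $a$-number are recovered along the way.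

\section{Words, matchings and the answer}\label{sec:answer}

\subsection*{Word modules}
We consider sequences $\varepsilon:\mathbb Z\to\{V,F\}$ in the two letters $V$ and $F$. The symbol $\neg$ exchanges the letters, and $T$ is the shift, $(T\varepsilon)_t=\varepsilon_{t+1}$. For a periodic $\varepsilon$ with least period $\ell$, the \emph{word module} $N(\varepsilon)$ has a $k$-basis $z_i$, $i\in\mathbb Z/\ell$, with
\begin{equation}\label{eq:word}
\begin{array}{ll}
Vz_i=z_{i+1}\ \text{ and }\ Fz_{i+1}=0 &\text{if }\varepsilon_i=V,\\[2pt]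
Fz_{i+1}=z_i\ \text{ and }\ Vz_i=0 &\text{if }\varepsilon_i=F.
\end{array}
\end{equation}
Thus the basis vectors sit on a cycle, and the letter $\varepsilon_i$ says whether $z_i$ and $z_{i+1}$ are joined by a forward arrow $V$ or a backward arrow $F$. Shifts of $\varepsilon$ give isomorphic modules, so $N(\varepsilon)$ depends only on the cyclic word formed by one period, and we also write the word in place of $\varepsilon$.

If the cyclic word is $V^{a_1}F^{b_1}\cdots V^{a_s}F^{b_s}$ with all $a_i,b_i\ge1$, then $N(\varepsilon)$ has the presentation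
\begin{equation}\label{eq:presentation}
N(\varepsilon)=\langle X_1,\dots,X_s \mid V^{a_i}X_i=F^{b_i}X_{i+1},\ i\in\mathbb Z/s\rangle ,
\end{equation}
where $X_i$ is the basis vector at the beginning of the $i$-th run of $V$'s. Indeed, the $X_i$ generate $N(\varepsilon)$ and satisfy the relations; and since $FV=VF=0$, the module defined by the relations is spanned by the $\sum(a_i+b_i)=\ell$ elements $V^jX_i$ $(0\le j\le a_i)$ and $F^jX_{i+1}$ $(0<j<b_i)$. For example $N(V^aF^a)=\mathbb E/\mathbb E(F^a+V^a)$, and $N(VF)$ is the module of a supersingular elliptic curve.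

\subsection*{Matchings}
Put $n=2m+1$. Let $\Gamma$ be the graph with vertex set $\mathbb Z/n$ and edges $\{j,j+m\}$. Since $\gcd(m,n)=1$, it is the $n$-cycle $0,m,2m,3m,\dots$. We record the edge $\{j,j+m\}$ by $j$. Then the matchings of $\Gamma$, that is, the sets of pairwise disjoint edges, are the elements of
\[
\mathcal J=\{J\subset\mathbb Z/n:\ J\cap(J+m)=\emptyset\}.
\]
For $J\in\mathcal J$ let $C_J=J\sqcup(J+m)$ be the set of covered vertices and $E_J=(\mathbb Z/n)\setminus C_J$ the set of exposed vertices. Let $\Omega_J$ be the set of sequences $\varepsilon:\mathbb Z\to\{V,F\}$ such that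
\begin{equation}\label{eq:rules}
\varepsilon_t=\varepsilon_{t-1}\ \text{ if } t\bmod n\in C_J,\qquad\quad \varepsilon_t=\neg\,\varepsilon_{t-m-1}\ \text{ if } t\bmod n\in E_J .
\end{equation}
The first rule cuts $\mathbb Z$ into blocks on which $\varepsilon$ is constant. The second rule looks back $m+1$ places, and the next lemma shows that this is always the same number of blocks.

\begin{lemma}\label{lem:omega}
Let $J\in\mathcal J$ and $\kappa=m-|J|$. Then $|E_J|=2\kappa+1$. Let $\cdots<\tau_i<\tau_{i+1}<\cdots$ be the integers with residue in $E_J$. Then $\varepsilon\in\Omega_J$ if and only if $\varepsilon$ is constant on each interval $[\tau_i,\tau_{i+1})$ and $\eta_i=\varepsilon_{\tau_i}$ satisfies $\eta_i=\neg\,\eta_{i-\kappa-1}$ for all $i$. Hence $|\Omega_J|=2^{m+1-|J|}$, and every $\varepsilon\in\Omega_J$ is periodic.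
\end{lemma}

\begin{proof}
The number $|E_J|=n-2|J|=2\kappa+1$ is odd, hence positive. The first rule in \eqref{eq:rules} says exactly that $\varepsilon$ is constant on the intervals $[\tau_i,\tau_{i+1})$.

Let $t\bmod n\in E_J$ and consider the window of $m+1$ residues $t-m,\dots,t$. Let $j\in J$ and write $j\equiv t-a$ with $0\le a\le 2m$. The window contains $j$ if and only if $a\le m$. We have $j+m\equiv t-(a-m)$ for $a\ge m$ and $j+m\equiv t-(a+m+1)$ for $a<m$, so the window contains $j+m$ if and only if $a\ge m$. The value $a=m$ would give $t\equiv j+m\in C_J$, which is excluded. So the window contains exactly one end of each edge of the matching, hence $|J|$ covered and $m+1-|J|=\kappa+1$ exposed residues. If $t=\tau_i$, the integers in $[t-m,t]$ with exposed residue are therefore $\tau_{i-\kappa},\dots,\tau_i$, and $t-m-1$ lies in the block that starts at $\tau_{i-\kappa-1}$. For $\varepsilon$ constant on blocks the second rule thus reads $\eta_i=\neg\,\eta_{i-\kappa-1}$.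

The $\kappa+1$ values $\eta_0,\dots,\eta_\kappa$ are free and determine $\varepsilon$. As $\eta$ has period $2\kappa+2$ and $\tau_{i+2\kappa+1}=\tau_i+n$, the sequence $\varepsilon$ has period $(2\kappa+2)n$.
\end{proof}

\begin{example}\label{ex:twenty}
Let $m=2$, $n=5$, $J=\{0\}$. Then $C_J=\{0,2\}$, $E_J=\{1,3,4\}$, $\kappa=1$. The blocks start at $1,3,4,6,8,9,\dots$ and have lengths $2,1,2,2,1,2,\dots$. For $\eta=V,V,F,F,V,V,F,F,\dots$ the runs of equal letters have lengths $2+1,\ 2+2,\ 1+2,\ 2+1,\ 2+2,\ 1+2$, after which the pattern repeats. The cyclic word is $V^3F^4V^3F^3V^4F^3$, of least period $20$.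
\end{example}

For a periodic sequence $\varepsilon$ put
\[
\mu(\varepsilon)=\sum_{J\in\mathcal J,\ \varepsilon\in\Omega_J}4^{|J|},\qquad\text{and let}\qquad \mathcal E=\bigcup_{J\in\mathcal J}\Omega_J .
\]
By Lemma~\ref{lem:omega}, $\mathcal E$ is a finite set of periodic sequences. From \eqref{eq:rules} one has $T\Omega_J=\Omega_{J-1}$, so $\mathcal E$ and $\mu$ are invariant under the shift.

\begin{theorem}[Dieudonn\'e module]\label{thm:A}
For every $m\ge1$,
\[
D\cong\bigoplus_{[\varepsilon]}N(\varepsilon)^{\mu(\varepsilon)},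
\]
the sum being over the shift classes in $\mathcal E$.
\end{theorem}

\begin{theorem}[Ekedahl--Oort type]\label{thm:B}
Order $\mathcal E$ by declaring $\varepsilon<\varepsilon'$ if $\varepsilon_i=V$ at the largest index $i<0$ with $\varepsilon_i\ne\varepsilon'_i$. List $\mathcal E$ as $\varepsilon^{(1)}<\varepsilon^{(2)}<\cdots$. For
\[
\sum_{j<s}\mu(\varepsilon^{(j)})<i\le\sum_{j\le s}\mu(\varepsilon^{(j)})
\]
one has $\nu_i-\nu_{i-1}=1$ if $\varepsilon^{(s)}_0=V$, and $\nu_i-\nu_{i-1}=0$ if $\varepsilon^{(s)}_0=F$.
\end{theorem}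

In other words, the sequences are sorted lexicographically by their \emph{pasts} $\varepsilon_{-1}\varepsilon_{-2}\cdots$, with $V$ before $F$, and the present letter $\varepsilon_0$ gives the slope of $\nu$. The statement holds for $\nu_i=\dim V(N_i)$ in the whole range $1\le i\le 2g$. The sequences with $\varepsilon_{-1}=V$ come first, and since the rules \eqref{eq:rules} are invariant under $\neg$, they carry half of the total multiplicity $2g$; so they alone determine $[\nu_1,\dots,\nu_g]$.

\begin{example}[$m=1$]\label{ex:m1}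
Here $n=3$ and $\Gamma$ is a triangle. For $J=\emptyset$ the rule is $\varepsilon_t=\neg\,\varepsilon_{t-2}$, which gives the four shifts of $V^2F^2$, with $\mu=1$. For $|J|=1$ we have $\kappa=0$, the blocks have length $3$ and alternate; the three matchings give the six shifts of $V^3F^3$, with $\mu=4$. Theorem~\ref{thm:A} says
\[
D\cong\mathbb E/\mathbb E(F^2+V^2)\oplus\bigl(\mathbb E/\mathbb E(F^3+V^3)\bigr)^4 .
\]
The sequences with $\varepsilon_{-1}=V$, in increasing order, are
\[
\begin{array}{c|ccccc}
\varepsilon_{-1}\varepsilon_{-2}\cdots & VVVF\cdots & VVFFV\cdots & VVFFF\cdots & VFFV\cdots & VFFF\cdots\\ \hline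
\mu & 4&1&4&1&4\\
\varepsilon_0 & F&F&V&V&V
\end{array}
\]
so Theorem~\ref{thm:B} gives $\nu=[0,0,0,0,0,1,2,\dots,9]$.
\end{example}

A closed formula for $\mu$, the complete answer for $m=2$ and further consequences are in Section~\ref{sec:consequences}.

\subsection*{Plan of the proof}
Section~\ref{sec:permuted} shows that both theorems follow once $D$ has a basis that $F$ and $V$ permute as in \eqref{eq:word}, and the letter sequences of the basis vectors are counted. Section~\ref{sec:curve} reduces the construction of such a basis to finding $g$ monomials with three properties (Proposition~\ref{prop:criterion}). For $m=1$ this is done by hand in Section~\ref{sec:m1}. For general $m$ the monomials are described in Section~\ref{sec:symbols}, the required residues are computed in Section~\ref{sec:pairing}, and the letter sequences are counted in Section~\ref{sec:letters}.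

\section{Modules with a permuted basis}\label{sec:permuted}

Let $M$ be a left $\mathbb E$-module of finite dimension over $k$. A \emph{permuted basis} of $M$ is a $k$-basis $\mathcal D$ with a permutation $\pi$ of $\mathcal D$ and a map $\varepsilon_0:\mathcal D\to\{V,F\}$ such that
\[
Vd=\pi d,\ \ F(\pi d)=0\ \text{ if }\varepsilon_0(d)=V,\qquad\quad F(\pi d)=d,\ \ Vd=0\ \text{ if }\varepsilon_0(d)=F .
\]
The \emph{letter sequence} of $d$ is $\varepsilon(d)$, with $\varepsilon_t(d)=\varepsilon_0(\pi^td)$ for $t\in\mathbb Z$. It is periodic because $\mathcal D$ is finite, and $\varepsilon(\pi d)=T\varepsilon(d)$. Let $\mu_{\mathcal D}(\varepsilon)$ be the number of $d\in\mathcal D$ with $\varepsilon(d)=\varepsilon$.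

Each cycle of $\pi$ spans a submodule, but the cycle may be longer than the least period of its letters (Remark~\ref{rem:hyp} gives an example). To split it further we use Lang's theorem in the following form: if $W$ is a finite-dimensional vector space over the algebraically closed field $k$, $\ell\ge1$, and $\Psi:W\to W$ is a $\sigma^\ell$-linear bijection, then $W$ has a basis of vectors fixed by $\Psi$.

\begin{proposition}\label{prop:permuted}
Let $(\mathcal D,\pi,\varepsilon_0)$ be a permuted basis of $M$.
\begin{enumerate}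
\item[(a)] $M\cong\bigoplus_{[\varepsilon]}N(\varepsilon)^{\mu_{\mathcal D}(\varepsilon)}$, the sum being over the shift classes of letter sequences.
\item[(b)] List the letter sequences of the elements of $\mathcal D$, each $\varepsilon$ repeated $\mu_{\mathcal D}(\varepsilon)$ times, in the order of Theorem~\ref{thm:B}. There is a chain $0=N_0\subset N_1\subset\dots\subset M$ with $\dim N_i=i$, stable under $V$ and $F^{-1}$, such that $\dim V(N_i)$ is the number of sequences with $\varepsilon_0=V$ among the first $i$ entries of the list.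
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $M_\varepsilon$ be the span of $\{d:\varepsilon(d)=\varepsilon\}$, so $M=\bigoplus M_\varepsilon$. If $\varepsilon_0=V$, then $V$ maps $M_\varepsilon$ bijectively to $M_{T\varepsilon}$ and $F$ kills $M_{T\varepsilon}$. If $\varepsilon_0=F$, then $F$ maps $M_{T\varepsilon}$ bijectively to $M_\varepsilon$ and $V$ kills $M_\varepsilon$. Let $\Phi:M_\varepsilon\to M_{T\varepsilon}$ be $V$ in the first case and the inverse of $F$ in the second; it is a $\sigma^{-1}$-linear bijection. If $\varepsilon$ has least period $\ell$, then $\Phi^\ell$ is a $\sigma^{-\ell}$-linear bijection of $M_\varepsilon$. Lang's theorem, applied to its inverse, gives a basis $x_1,\dots,x_\mu$ of $M_\varepsilon$ fixed by $\Phi^\ell$. For each $i\in\mathbb Z/\ell$ the vectors $\Phi^i(x_1),\dots,\Phi^i(x_\mu)$ form a basis of $M_{T^i\varepsilon}$, and for each $j$ the vectors $z_i=\Phi^i(x_j)$ satisfy \eqref{eq:word}. Hence $\bigoplus_{i\in\mathbb Z/\ell}M_{T^i\varepsilon}\cong N(\varepsilon)^{\mu}$.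

(b) The vectors $\Phi^i(x_j)$, formed from one representative of each shift class, are a new permuted basis $\mathcal D'$. Its elements are indexed by the pairs $(\varepsilon,j)$ with $1\le j\le\mu_{\mathcal D}(\varepsilon)$, the letter sequence of $(\varepsilon,j)$ is $\varepsilon$, and $\pi(\varepsilon,j)=(T\varepsilon,j)$. Two periodic sequences with the same past are equal, so the lexicographic order on pasts is a total order on the sequences. Order $\mathcal D'$ first by $\varepsilon$, then by $j$, and write $\mathcal D'=\{d_1<d_2<\cdots\}$.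

The past of $T\varepsilon$ is the letter $\varepsilon_0$ followed by the past of $\varepsilon$. So $\pi$ is an increasing bijection from $\{\varepsilon_0=V\}$ onto $\{\varepsilon_{-1}=V\}$, and from $\{\varepsilon_0=F\}$ onto $\{\varepsilon_{-1}=F\}$. Moreover $\{\varepsilon_{-1}=V\}$ precedes $\{\varepsilon_{-1}=F\}$. Let $N_i=\langle d_1,\dots,d_i\rangle$. The operators $V$ and $F$ send basis vectors to basis vectors or to $0$, injectively where nonzero, so
\begin{align*}
V(N_i)&=\langle \pi d_j: j\le i,\ \varepsilon_0(d_j)=V\rangle,\\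
F^{-1}(N_i)&=\langle d:\varepsilon_{-1}(d)=V\rangle+\langle\pi d_j: j\le i,\ \varepsilon_0(d_j)=F\rangle .
\end{align*}
The first is spanned by an initial segment of $\{\varepsilon_{-1}=V\}$, the second by all of $\{\varepsilon_{-1}=V\}$ and an initial segment of $\{\varepsilon_{-1}=F\}$. Both are of the form $N_{i'}$, and the first formula gives $\dim V(N_i)$.
\end{proof}

\begin{example}\label{ex:notenough}
The operator $V$ on $V(D)=H^0(\Omega^1)$ is the Cartier operator, which is the most accessible part of the structure, but it does not determine $D$. In a word module $M$ it sees only the lengths of the runs of $V$'s. Compare $M_1=N(V^4F^4)\oplus N(V^3F^3)^2$ and $M_2=N(V^3F^4V^3F^3V^4F^3)$. In both, $V$ acts on the $10$-dimensional space $V(M)$ with chains of lengths $3,3,4$. For $M_1$ the four smallest pasts begin with $V^4F$, $V^3F^3V$ (twice), $V^3F^4$, and $\varepsilon_0=F,F,F,V$; so $\dim V(N_i)$ begins $0,0,0,1$. For $M_2$ they begin with $V^4F$, $V^3F^3V^4$, $V^3F^3V^3F$, $V^3F^4$, and $\varepsilon_0=F,F,V,F$; so $\dim V(N_i)$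 begins $0,0,1,1$. The main task below is to find how the chains of $V$ are joined to one another through $F$.
\end{example}

\section{Functions and cohomology on the Suzuki curve}\label{sec:curve}

\subsection*{Five functions}
Let $U$ be the affine curve $z^q+z=y^{q_0}(y^q+y)$. The derivative of the equation with respect to $z$ is $1$, so $U$ is smooth, $y:U\to\mathbb A^1$ is finite \'etale of degree $q$, and $S_m\setminus U=\{\infty\}$. Put
\[
h_1=z^{2q_0}+y^{2q_0+1},\qquad h_2=yz^{2q_0}+h_1^{2q_0}.
\]

\begin{lemma}\label{lem:relations}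
In $\mathcal O(U)$ one has
\[
\begin{array}{llll}
\mathrm{(R1)}& h_1^{q_0}=z+y^{q_0+1}, &\mathrm{(R2)}& z^2=yh_1+h_2,\\[2pt]
\mathrm{(R3)}& zy^{q_0}=h_1+h_2^{q_0}, &\mathrm{(R4)}& zh_1^{q_0}=h_2+yh_2^{q_0},\\[2pt]
\mathrm{(R5)}& z^{2q_0+2}=h_1h_2+yh_2^{2q_0}. &&
\end{array}
\]
The functions $y,z,h_1,h_2$ have poles at $\infty$ of orders $q$, $q+q_0$, $q+2q_0$ and $\Delta=q+2q_0+1$, and $\operatorname{div}(dy)=(2q_0-2)\Delta\cdot\infty$.
\end{lemma}

\begin{proof}
(R1): since $2q_0^2=q$, we have $h_1^{q_0}=z^q+y^{q+q_0}$, and $z^q=z+y^{q+q_0}+y^{q_0+1}$.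
(R2): $yh_1+h_2=y^{2q_0+2}+h_1^{2q_0}=(y^{q_0+1}+h_1^{q_0})^2=z^2$ by (R1).
(R3): $h_2^{q_0}=y^{q_0}z^q+(h_1^{q_0})^{2q_0}=(zy^{q_0}+y^{q+2q_0}+y^{2q_0+1})+(z^{2q_0}+y^{q+2q_0})=zy^{q_0}+h_1$.
(R4): by (R3), (R2), (R1), $h_2+yh_2^{q_0}=h_2+yh_1+zy^{q_0+1}=z(z+y^{q_0+1})=zh_1^{q_0}$.
(R5): squaring (R3) and using (R2), $yh_2^{2q_0}+h_1h_2=z^2y^{2q_0+1}+h_1(yh_1+h_2)=z^2(y^{2q_0+1}+h_1)=z^{2q_0+2}$.

The function $y$ has degree $q$ and a single pole. In the equation of the curve the right side has pole order $q(q+q_0)$, so $z$ has pole order $q+q_0$. In (R1) the term $y^{q_0+1}$ dominates, so $h_1$ has pole order $q(q_0+1)/q_0=q+2q_0$. In (R3) the term $zy^{q_0}$ dominates $h_1$, so $h_2$ has pole order $(q+q_0+qq_0)/q_0=\Delta$. Since $y$ is \'etale on $U$, the form $dy$ has no zeros or poles there, so $\operatorname{div}(dy)=(2g-2)\infty$, and $(2q_0-2)\Delta=2q_0q-2q_0-2=2g-2$.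
\end{proof}

The canonical divisor is thus a multiple of $\Delta\cdot\infty$, and the five functions $1,y,h_1,h_2,z$ lie in $L(\Delta\cdot\infty)$. This suggests working with homogeneous polynomials in them. Let $R=k[x_0,x_1,x_2,x_3,z]$ with the standard grading, and let $\operatorname{ev}:R\to\mathcal O(U)$ send $x_0,x_1,x_2,x_3,z$ to $1,y,h_1,h_2,z$. Then $\operatorname{ev}(R_d)\subset L(d\Delta\cdot\infty)$, and
\[
\operatorname{ev}(R_{2q_0-2})\,dy\subset L((2g-2)\infty)\,dy=H^0(\Omega^1).
\]
We write $A$ both for a polynomial and for the form $\operatorname{ev}(A)\,dy$. Put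
\[
\xi=x_0x_3,\qquad \theta=x_0x_3+x_1x_2,\qquad \rho_0=x_0x_1,\quad\rho_1=x_0x_2,\quad\rho_2=x_1x_3,\quad\rho_3=x_2x_3 .
\]
By (R2), $\operatorname{ev}(\theta)=\operatorname{ev}(z^2)$. Note that $\rho_a\rho_{3-a}=x_0x_1x_2x_3$, and that $x_ax_{3-a}$ is one of the two terms of $\theta$.

\subsection*{The Cartier operator}
Since $dy\ne0$, every rational function is uniquely $a^2+yb^2$, and the Cartier operator is $V((a^2+yb^2)\,dy)=b\,dy$. It is additive, satisfies $V(f^2\omega)=fV(\omega)$, kills exact forms, preserves regularity at each point, and satisfies $\operatorname{Res}_P(V\omega)^2=\operatorname{Res}_P(\omega)$.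

\begin{lemma}\label{lem:cartier}
For $0\le a\le3$,
\[
V(1)=0,\qquad V(\rho_a)=x_a^{q_0},\qquad V(\xi)=z^{q_0},\qquad V(zx_a)=\rho_a^{q_0/2}.
\]
\end{lemma}

\begin{proof}
By the definitions of $h_1,h_2$ and by (R1), in which $q_0$ is even,
\[
h_1=(z^{q_0})^2+y(y^{q_0})^2,\qquad h_2=(h_1^{q_0})^2+y(z^{q_0})^2,\qquad z=(h_1^{q_0/2})^2+y(y^{q_0/2})^2 .
\]
For $f=a^2+yb^2$ we have $V(f\,dy)=b\,dy$ and $V(yf\,dy)=a\,dy$. This gives $V(y)=1$, $V(h_1)=y^{q_0}$, $V(yh_2)=h_1^{q_0}$, which are the formulas for $\rho_0,\rho_1,\rho_2$; $V(h_2)=z^{q_0}$, the formula for $\xi$; and $V(z)=y^{q_0/2}$, $V(zy)=h_1^{q_0/2}$, the formulas for $zx_0,zx_1$. For products, $V((a^2+yb^2)(c^2+yd^2)\,dy)=(ad+bc)\,dy$. With (R2),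
\begin{align*}
V(h_1h_2)&=z^{2q_0}+(yh_1)^{q_0}=h_2^{q_0},\\
V(zh_1)&=h_1^{q_0/2}y^{q_0}+y^{q_0/2}z^{q_0}=y^{q_0/2}(yh_1+z^2)^{q_0/2}=(yh_2)^{q_0/2},\\
V(zh_2)&=h_1^{q_0/2}z^{q_0}+y^{q_0/2}h_1^{q_0}=h_1^{q_0/2}(z^2+yh_1)^{q_0/2}=(h_1h_2)^{q_0/2},
\end{align*}
which are the formulas for $\rho_3,zx_2,zx_3$.
\end{proof}

\subsection*{\v Cech description of $D$}
Let $U'$ be the complement of the zeros of $h_2$; it is affine and contains $\infty$, and $\{U,U'\}$ covers $S_m$. Then
\[
H^1(\mathcal O)=\mathcal O(U\cap U')/(\mathcal O(U)+\mathcal O(U')),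
\]
$F$ acts by squaring, and $\langle f,\omega\rangle=\operatorname{Res}_\infty(f\omega)$ is the perfect Serre duality pairing with $H^0(\Omega^1)$. From $\operatorname{Res}_\infty(f^2\omega)=\operatorname{Res}_\infty(fV\omega)^2$ we get
\begin{equation}\label{eq:adjoint}
\langle Ff,\omega\rangle=\langle f,V\omega\rangle^2 .
\end{equation}
The space $D$ consists of the triples $(\omega,\omega',f)$ with $\omega\in\Omega(U)$, $\omega'\in\Omega(U')$, $f\in\mathcal O(U\cap U')$ and $\omega-\omega'=df$, modulo the triples $(du,du',u-u')$ with $u\in\mathcal O(U)$, $u'\in\mathcal O(U')$. It contains $H^0(\Omega^1)$ as the triples $(\omega,\omega,0)$, with quotient $H^1(\mathcal O)$. The operators are $F(\omega,\omega',f)=(0,0,f^2)$ and $V(\omega,\omega',f)=(V\omega,V\omega',0)$; the latter is a global form because $V(df)=0$. As $F$ kills $H^0(\Omega^1)$, it induces a map $\bar F:H^1(\mathcal O)\to D$.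

\subsection*{The classes $f_w$}
The chains of $V$ in $H^0(\Omega^1)$ end in forms killed by $V$. In $D$ such a form is $F$ of some element, and we need that element explicitly. If $f^2=u+u'$ with $u\in\mathcal O(U)$ and $u'\in\mathcal O(U')$, then $(0,0,f^2)$ is equivalent to $(du,du',0)$, so $\bar F(f)$ is the global form $du$. Relation (R5), divided by $h_2^{2q_0}$, is such a decomposition with $u=y$, and it can be multiplied by squares. For $w\in R_{q_0-1}$ put
\[
f_w=\operatorname{ev}(w)\,z^{q_0+1}h_2^{-q_0}\in\mathcal O(U\cap U').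
\]

\begin{lemma}\label{lem:fw}
For $w\in R_{q_0-1}$ one has $f_w^2=u+u'$ with $u=\operatorname{ev}(w)^2y\in\mathcal O(U)$ and $u'\in\mathcal O(U')$. Hence $Ff_w=0$ in $H^1(\mathcal O)$, and $\bar F(f_w)=du$ is the form $w^2$.
\end{lemma}

\begin{proof}
By (R5), $u'=\operatorname{ev}(w)^2h_1h_2^{1-2q_0}$. It is regular on $U\cap U'$, and its order at $\infty$ is at least $-2(q_0-1)\Delta-(q+2q_0)+(2q_0-1)\Delta=1$. Finally $du=\operatorname{ev}(w)^2dy$.
\end{proof}

To locate $f_w$ in $H^1(\mathcal O)$ we pair it with forms. For $A\in R_{4q_0-2}$ let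
\[
\Lambda(A)=\operatorname{Res}_\infty\bigl(\operatorname{ev}(A)\,h_2^{-q_0}\,dy\bigr),\qquad\text{so that}\qquad \langle f_w,r\rangle=\Lambda(wr\,z^{q_0+1})\ \text{ for } r\in R_{2q_0-2}.
\]
The value $\Lambda(A)$ depends only on $\operatorname{ev}(A)$, so $z^2$ may be replaced by $\theta$. The next lemma turns the residue into the extraction of a coefficient.

\begin{lemma}\label{lem:lambda}
Let $H,G\in k[x_0,\dots,x_3]$ be homogeneous of degrees $4q_0-3$ and $4q_0-4$. Then $\Lambda(zH)=0$, and $\Lambda(\theta G)$ is the coefficient of $(x_0x_1x_2x_3)^{q_0-1}$ in $G$.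
\end{lemma}

\begin{proof}
There are three vanishing rules for $A\in R_{4q_0-2}$.
\begin{enumerate}
\item[(i)] If $x_3^{q_0}\mid A$, the form is regular on $U$, so its residue at $\infty$ is $0$ by the residue theorem.
\item[(ii)] If $x_0^{q_0}\mid A$, then $\operatorname{ev}(A)\in\operatorname{ev}(R_{3q_0-2})$, and the order of the form at $\infty$ is at least $-(3q_0-2)\Delta+q_0\Delta+(2q_0-2)\Delta=0$. So $\Lambda(A)=0$.
\item[(iii)] If $zx_1^{q_0}\mid A$ or $zx_2^{q_0}\mid A$, then $\Lambda(A)=0$ by (i) and (ii), because (R3) and (R4) say $\operatorname{ev}(zx_1^{q_0})=\operatorname{ev}(x_0^{q_0}x_2+x_0x_3^{q_0})$ and $\operatorname{ev}(zx_2^{q_0})=\operatorname{ev}(x_0^{q_0}x_3+x_1x_3^{q_0})$.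
\end{enumerate}
Since $4q_0-3>4(q_0-1)$, every monomial of $H$ has an exponent $\ge q_0$, and $\Lambda(zH)=0$ by (i)--(iii). For a monomial $x$ of $G$ with an exponent $\ge q_0$, we get $\Lambda(\theta x)=\Lambda(z^2x)=0$ in the same way. The only other monomial of degree $4(q_0-1)$ is $(x_0x_1x_2x_3)^{q_0-1}$. In its product with $\theta$ the term $x_0x_3$ contributes $0$ by (i), and the term $x_1x_2$ contributes $\operatorname{Res}_\infty((yh_1)^{q_0}h_2^{-1}dy)$. The order of this form at $\infty$ is
\[
-q_0(2q+2q_0)+(2q_0-1)\Delta=-(2qq_0+q)+(2qq_0+q-1)=-1,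
\]
so the residue is nonzero. The curve, the point $\infty$, the uniformizer $h_1/h_2$ and the form are defined over $\mathbb F_2$, so the residue is $1$.
\end{proof}

\subsection*{A criterion for a permuted basis}

\begin{proposition}\label{prop:criterion}
Let $\mathfrak B\subset R_{2q_0-2}$ be a set of $g$ monomials, let $\mathfrak W\subset R_{q_0-1}$ be a set of monomials with $\mathfrak K=\{w^2:w\in\mathfrak W\}\subset\mathfrak B$, and let $\mathfrak L\subset\mathfrak B$. Let $v:\mathfrak B\setminus\mathfrak K\to\mathfrak B\setminus\mathfrak L$ and $w\mapsto w^\vee$, $\mathfrak W\to\mathfrak L$, be bijections such that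
\begin{enumerate}
\item[(a)] $V(b)=v(b)$ for $b\in\mathfrak B\setminus\mathfrak K$;
\item[(b)] every $b\in\mathfrak B$ reaches $\mathfrak K$ under iteration of $v$;
\item[(c)] for $w\in\mathfrak W$, $r\in\mathfrak L$, the pairing $\langle f_w,r\rangle$ is $1$ if $r=w^\vee$ and $0$ otherwise.
\end{enumerate}
Then $\mathfrak B$ is a basis of $H^0(\Omega^1)$, and there are elements $\tilde b\in D$, $b\in\mathfrak B$, such that $\mathcal D=\mathfrak B\sqcup\widetilde{\mathfrak B}$ is a permuted basis of $D$ with the following permutation and letters.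
\begin{center}
\begin{tabular}{l|c|c|l}
$d$ & $\varepsilon_0(d)$ & $\pi d$ & relation\\ \hline
$b\notin\mathfrak K$ & $V$ & $v(b)$ & $Vb=v(b)$\\
$w^2\in\mathfrak K$ & $F$ & $\widetilde{w^\vee}$ & $F\,\widetilde{w^\vee}=w^2$\\
$\tilde b$, $b\notin\mathfrak K$ & $F$ & $\widetilde{v(b)}$ & $F\,\widetilde{v(b)}=\tilde b$\\
$\widetilde{w^2}$ & $V$ & $w^\vee$ & $V\,\widetilde{w^2}=w^\vee$
\end{tabular}
\end{center}
In particular $d\in\mathfrak B$ if and only if $\varepsilon_{-1}(d)=V$.
\end{proposition}

We call $\mathfrak B$ and $\widetilde{\mathfrak B}$ the two \emph{sides} of $\mathcal D$. On both sides the underlying monomial moves by the same rule, $b\mapsto v(b)$ or $w^2\mapsto w^\vee$, and $\pi$ changes sides exactly when the monomial is in $\mathfrak K$.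

\begin{proof}
\emph{$\mathfrak B$ is a basis.} If $\sum c_w\operatorname{ev}(w)=0$, then $\sum c_wf_w=0$, and pairing with $w_1^\vee$ gives $c_{w_1}=0$ by (c). So the functions $\operatorname{ev}(w)$ are linearly independent. So are their squares, since $\sum c_w\operatorname{ev}(w)^2=(\sum c_w^{1/2}\operatorname{ev}(w))^2$. Thus the forms in $\mathfrak K$ are independent, and $V(w^2)=wV(1)=0$. Suppose $\sum c_bb=0$ is a nontrivial relation in $H^0(\Omega^1)$. By (b), for each $b$ there is a unique $s(b)\ge0$ with $v^{s(b)}(b)\in\mathfrak K$. Let $s$ be the largest $s(b)$ with $c_b\ne0$, and apply $V^s$. The terms with $s(b)<s$ vanish, and since $v$ is injective, the others give a nontrivial relation among distinct elements of $\mathfrak K$, a contradiction. As $|\mathfrak B|=g$, the set $\mathfrak B$ is a basis. Let $\{b^*\}$ be the dual basis of $H^1(\mathcal O)$.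

\emph{$F$ on $H^1(\mathcal O)$.} For $b\notin\mathfrak K$ and $b_1\in\mathfrak B$, \eqref{eq:adjoint} gives $\langle F(v(b)^*),b_1\rangle=\langle v(b)^*,Vb_1\rangle^2$, which is $1$ for $b_1=b$ and $0$ otherwise. So $F(v(b)^*)=b^*$. Also $f_w=(w^\vee)^*$: the pairing with $\mathfrak L$ is (c), and for $b\notin\mathfrak K$ we have $\langle f_w,v(b)\rangle^2=\langle Ff_w,b\rangle=0$ by Lemma~\ref{lem:fw}.

\emph{Lifts.} We choose $\tilde b\in D$ lifting $b^*$. For $b\notin\mathfrak K$ put $\tilde b=\bar F(v(b)^*)$; it lifts $F(v(b)^*)=b^*$, and $V\tilde b=0$ since $VF=0$. For $w^2\in\mathfrak K$ start with any lift $\lambda=(\omega,\omega',f)$ of $(w^2)^*$. Let $w_1\in\mathfrak W$ and write $f_{w_1}^2=u+u'$ as in Lemma~\ref{lem:fw}. Then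
\begin{align*}
\langle f_{w_1},V\lambda\rangle^2&=\operatorname{Res}_\infty(f_{w_1}V\omega')^2=\operatorname{Res}_\infty(f_{w_1}^2\omega')=\operatorname{Res}_\infty(u\,\omega')\\
&=\operatorname{Res}_\infty(u\,\omega)-\operatorname{Res}_\infty(u\,df)=\operatorname{Res}_\infty(f\,du)=\langle(w^2)^*,w_1^2\rangle .
\end{align*}
Here $u'\omega'$ is regular at $\infty$; $u\,\omega$ is regular on $U$, so it has no residue at $\infty$; and the exact form $d(uf)$ has no residue. Since $f_{w_1}=(w_1^\vee)^*$, we get $V\lambda=w^\vee+\sum_{b\notin\mathfrak K}c_b\,v(b)$ for some $c_b\in k$. Put $\widetilde{w^2}=\lambda-\sum c_b^2\,b$. It lifts $(w^2)^*$, and $V\widetilde{w^2}=w^\vee$.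

\emph{The table.} The set $\mathcal D$ is a basis of $D$. Since $F$ of any lift of a class $c$ is $\bar F(c)$, we have $F\,\widetilde{v(b)}=\bar F(v(b)^*)=\tilde b$, and $F\,\widetilde{w^\vee}=\bar F(f_w)=w^2$ by Lemma~\ref{lem:fw}. The four rows have images $\mathfrak B\setminus\mathfrak L$, $\widetilde{\mathfrak L}$, $\widetilde{\mathfrak B}\setminus\widetilde{\mathfrak L}$, $\mathfrak L$, so $\pi$ is a permutation, and it maps the elements with letter $V$ onto $\mathfrak B$. Finally $F$ kills $\mathfrak B$, and $V$ kills the two kinds of elements with letter $F$.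
\end{proof}

\section{The case $m=1$ by hand}\label{sec:m1}

Let $q_0=2$, $q=8$, $g=14$. The space $R_2$ has $15$ monomials and there is the relation $z^2=x_0x_3+x_1x_2$. Dropping $x_1x_2$ leaves $14$ monomials,
\[
\mathfrak B=\{zx_a,\ \rho_a,\ x_a^2\ (0\le a\le3),\ \xi,\ z^2\}.
\]
By Lemma~\ref{lem:cartier}, $V$ acts on them by five chains:
\[
zx_a\longmapsto\rho_a\longmapsto x_a^2\longmapsto0,\qquad\quad \xi\longmapsto z^2\longmapsto0 .
\]
So we take $\mathfrak W=\{x_a,z\}$, $\mathfrak K=\{x_a^2,z^2\}$, $\mathfrak L=\{zx_a,\xi\}$, and conditions (a), (b) of Proposition~\ref{prop:criterion} hold. It remains to see which end of a chain is joined to which beginning. Here $\langle f_w,r\rangle=\Lambda(wrz^3)$, and Lemma~\ref{lem:lambda} asks for the coefficient of $x_0x_1x_2x_3$.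
\begin{itemize}
\item $\langle f_{x_a},zx_b\rangle=\Lambda(\theta\cdot x_ax_b\theta)$ is the coefficient of $x_0x_1x_2x_3$ in $x_ax_b(x_0x_3+x_1x_2)$. It is $1$ if $b=3-a$ and $0$ otherwise.
\item $\langle f_z,\xi\rangle=\Lambda(\theta\cdot\xi\theta)=1$, since $\xi\theta=\xi^2+x_0x_1x_2x_3$.
\item $\langle f_{x_a},\xi\rangle=\Lambda(z\cdot x_a\xi\theta)=0$ and $\langle f_z,zx_b\rangle=\Lambda(z\cdot x_b\theta^2)=0$.
\end{itemize}
So (c) holds with $x_a\mapsto zx_{3-a}$ and $z\mapsto\xi$. Writing the letter of $d$ over the step from $d$ to $\pi d$, the cycles of $\pi$ are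
\[
zx_a\xrightarrow{V}\rho_a\xrightarrow{V}x_a^2\xrightarrow{F}\widetilde{zx_{3-a}}\xrightarrow{F}\widetilde{\rho_{3-a}}\xrightarrow{F}\widetilde{x_{3-a}^2}\xrightarrow{V}zx_a,\qquad
\xi\xrightarrow{V}z^2\xrightarrow{F}\tilde\xi\xrightarrow{F}\widetilde{z^2}\xrightarrow{V}\xi .
\]
These are four copies of $V^3F^3$ and one copy of $V^2F^2$, which proves the statements of Example~\ref{ex:m1}.

Three features persist for all $m$. The index $a$ is passive: it is carried along, replaced by $3-a$ at each change of side, has no influence on the letters, and contributes a factor $4$ to the multiplicity. It alternates between the forms $x_a$ and $\rho_a$ and returns to the same shape after $n=3$ steps. And the pairing matches each monomial with a complementary one.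

\section{Symbols}\label{sec:symbols}

For $m\ge2$ the monomials of degree $2q_0-2$ satisfy more relations, and we must select $g$ of them that $V$ permutes. Since $V(A^2B)=A\,V(B)$, it is natural to write exponents in binary. Every monomial of $R$ is uniquely $\prod_i(\beta_iz^{e_i})^{2^i}$ with $\beta_i$ a squarefree monomial in $x_0,\dots,x_3$ and $e_i\in\{0,1\}$; we call $(\beta_i,e_i)$ its \emph{column} $i$. The operator $V$ removes column $0$, shifts the other columns down by one, and multiplies by $V(\beta_0z^{e_0})$, which by Lemma~\ref{lem:cartier} is a power with exponent $2^m$ or $2^{m-1}$ and so reenters at column $m$ or $m-1$.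

The relations indicate which columns to allow. Modulo $z^2=\theta$ we have $x_1x_2=z^2+\xi$, $x_0x_1x_2=x_0z^2+x_0^2x_3$, $x_0x_1x_2x_3=\xi z^2+\xi^2$, and in general $x_az^2$ is the sum of a squarefree cubic and $x_a^2x_{3-a}$. So $x_1x_2$ and the squarefree monomials of degrees $3$ and $4$ can be avoided. The product $\rho_az^2$ is redundant, for instance $\rho_0\theta=x_0^2\rho_2+x_1^2\rho_1$. And (R1), (R3), (R4) express $zx_a^{q_0}$ for $a=0,1,2$ by monomials free of $z$. These remarks only motivate the definition; that it gives a basis will follow from Proposition~\ref{prop:criterion}.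

Let $\mathsf X=\{x_0,\dots,x_3\}$, $\mathsf M=\{\rho_0,\dots,\rho_3\}$ and $\mathcal A=\{1\}\cup\mathsf X\cup\mathsf M\cup\{\xi\}$. Here $1$ is the empty monomial, of degree $0$, and is different from $x_0$. A \emph{symbol} is a tuple $b=(\beta_0,\dots,\beta_m;e_0,\dots,e_m)$ with $\beta_i\in\mathcal A$, $e_i\in\{0,1\}$, such that
\begin{enumerate}
\item[(B1)] $\sum_{i=0}^m2^i(\deg\beta_i+e_i)=2q_0-2$;
\item[(B2)] $\beta_i\in\mathsf M$ implies $e_{i+1}=0$, for $0\le i<m$;
\item[(B3)] $\beta_m\in\mathsf X$ implies $e_0=0$.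
\end{enumerate}
We identify $b$ with the monomial $\prod_i(\beta_iz^{e_i})^{2^i}\in R_{2q_0-2}$, and let $\mathfrak B$ be the set of symbols. By (B1), $\deg\beta_m+e_m\le1$. For $m=1$ this is the set $\mathfrak B$ of Section~\ref{sec:m1}.

\subsection*{Carries}
Condition (B1) involves all columns at once. Viewing it as a binary addition makes it local.

\begin{lemma}\label{lem:carry}
Condition \textup{(B1)} holds if and only if, with $c_0=1$, the equations
\begin{equation}\label{eq:carry}
\deg\beta_i+e_i+c_i=1+2c_{i+1}\qquad(0\le i\le m)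
\end{equation}
have a solution with all $c_i\in\{0,1\}$ and $c_{m+1}=0$. The solution is unique.
\end{lemma}

\begin{proof}
Define $c_{i+1}\in\mathbb Q$ recursively by \eqref{eq:carry}. Multiplying by $2^j$ and summing over $j\le i$ gives $2^{i+1}c_{i+1}=\sum_{j\le i}2^j(\deg\beta_j+e_j)+2-2^{i+1}$. For $i=m$ this shows that $c_{m+1}=0$ is equivalent to (B1). If (B1) holds, the sum is congruent to $-2$ modulo $2^{i+1}$, so $c_{i+1}$ is an integer. By induction $2c_{i+1}=\deg\beta_i+e_i+c_i-1$ lies between $-1$ and $3$, so $c_{i+1}\in\{0,1\}$.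
\end{proof}

We call $c_i=c_i(b)$ the \emph{carries}. For $i=0$ we get $\deg\beta_0+e_0=2c_1$, so column $0$ has one of the forms
\[
(1,0),\qquad(\rho_a,0),\qquad(\xi,0),\qquad(x_a,1).
\]
Let $\mathfrak K$ be the set of symbols with column $0$ equal to $(1,0)$, that is, with $c_1=0$.

\begin{lemma}\label{lem:count}
$|\mathfrak B|=g$.
\end{lemma}

\begin{proof}
Group $\beta_i$ with $e_{i+1}$. For $i<m$ the pairs $(\beta_i,e_{i+1})$ allowed by (B2) have weight $\deg\beta_i+2e_{i+1}$ as follows: weight $0$: $(1,0)$; weight $1$: $(x_a,0)$; weight $2$: $(\rho_a,0),(\xi,0),(1,1)$; weight $3$: $(x_a,1)$; weight $4$: $(\xi,1)$. The numbers are $1,4,6,4,1$, so the pairs correspond bijectively to subsets $I_i\subset\{0,1,2,3\}$ with $|I_i|$ equal to the weight. Let $\beta_m$ correspond to $I_m$ with $|I_m|=\deg\beta_m\le1$. Condition (B1) reads $e_0+\sum_{i\le m}2^i|I_i|=2q_0-2$. A tuple $(I_0,\dots,I_m)$ is the binary expansion of the exponents of a monomial in four variables. The symbols with $e_0=0$ correspond to all monomials of degree $2q_0-2$,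 for which $|I_m|\le1$ is automatic. Those with $e_0=1$ have $I_m=\emptyset$ by (B3) and correspond to the monomials of degree $2q_0-3$ with all exponents $<q_0$; at most one exponent can be $\ge q_0$, so $4\binom{q_0}{3}$ monomials are excluded. The total is
\[
\binom{2q_0+1}3+\binom{2q_0}3-4\binom{q_0}3=\frac{q_0}{3}\bigl((2q_0-1)(4q_0-1)-2(q_0-1)(q_0-2)\bigr)=q_0(2q_0^2-1)=g .
\]
\end{proof}

\subsection*{The action of $V$}
For $b\in\mathfrak B\setminus\mathfrak K$ define
\begin{equation}\label{eq:v}
v(b)=\begin{cases}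
(\beta_1,\dots,\beta_{m-1},\beta_m,x_a;\ e_1,\dots,e_m,0)&\text{if }\beta_0=\rho_a,\\
(\beta_1,\dots,\beta_{m-1},\beta_m,1;\ e_1,\dots,e_m,1)&\text{if }\beta_0=\xi,\\
(\beta_1,\dots,\beta_{m-1},\rho_a,1;\ e_1,\dots,e_m,0)&\text{if }\beta_0=x_a .
\end{cases}
\end{equation}
In the third case $e_0=1$, so $\beta_m=1$ by (B3): this condition keeps the place free in which $\rho_a$ arrives. Let
\[
\mathfrak L=\{b\in\mathfrak B:\ \beta_m=1,\ e_m=0,\ \beta_{m-1}\notin\mathsf M\}.
\]

\begin{lemma}\label{lem:v}
For $b\in\mathfrak B\setminus\mathfrak K$ one has $V(b)=v(b)$, and $v$ is a bijection $\mathfrak B\setminus\mathfrak K\to\mathfrak B\setminus\mathfrak L$. In particular $|\mathfrak K|=|\mathfrak L|$.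
\end{lemma}

\begin{proof}
Write $b=\beta_0z^{e_0}A^2$; then $V(b)=A\,V(\beta_0z^{e_0})$, and Lemma~\ref{lem:cartier} gives \eqref{eq:v}.

\emph{$v(b)\in\mathfrak B$.} The degree is $(2q_0-4)/2+q_0=2q_0-2$. For (B2), the pair $(\beta_i,e_{i+1})$ of $v(b)$ with $i\le m-2$ is a pair of $b$. For $i=m-1$, in the first two cases the entry is $\beta_m\notin\mathsf M$, and in the third case the new $e_m$ is $0$. Condition (B3) is vacuous in the last two cases; in the first it requires $e_1=0$, which is (B2) for $b$ at $i=0$.

\emph{Bijectivity.} The three cases produce symbols $b'$ with, respectively, $\beta'_m\in\mathsf X$; $e'_m=1$; and $\beta'_m=1$, $e'_m=0$, $\beta'_{m-1}\in\mathsf M$. Since $\deg\beta'_m+e'_m\le1$, these three types are disjoint and their union is $\mathfrak B\setminus\mathfrak L$. In each case $b$ is recovered from $v(b)$. Conversely, given $b'$ of one of the types, put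
\[
b=\begin{cases}
(\rho_a,\beta'_0,\dots,\beta'_{m-1};\ 0,e'_0,\dots,e'_{m-1})&\text{if }\beta'_m=x_a,\\
(\xi,\beta'_0,\dots,\beta'_{m-1};\ 0,e'_0,\dots,e'_{m-1})&\text{if }e'_m=1,\\
(x_a,\beta'_0,\dots,\beta'_{m-2},1;\ 1,e'_0,\dots,e'_{m-1})&\text{if }\beta'_m=1,\ e'_m=0,\ \beta'_{m-1}=\rho_a .
\end{cases}
\]
In each case a factor of degree $q_0$ was removed from $b'$, so $b$ has degree $2+2(2q_0-2-q_0)=2q_0-2$. Condition (B2) at $i\ge1$ is inherited from $b'$; at $i=0$ it matters only in the first case, where $e'_0=0$ by (B3) for $b'$. Condition (B3) holds because $e_0=0$ in the first two cases and $\beta_m=1$ in the third. So $b\in\mathfrak B\setminus\mathfrak K$ and $v(b)=b'$.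
\end{proof}

\begin{lemma}\label{lem:nilp}
Every symbol reaches $\mathfrak K$ after at most $2m$ applications of $v$.
\end{lemma}

\begin{proof}
Let $b\notin\mathfrak K$. Then $c_0(v(b))=1=c_1(b)$, and column $i$ of $v(b)$ is column $i+1$ of $b$ for $i\le m-2$; so $c_i(v(b))=c_{i+1}(b)$ for $i\le m-1$. If $\beta_0\in\mathsf M\cup\{\xi\}$, then also column $m-1$ of $v(b)$ is column $m$ of $b$, so $c_m(v(b))=c_{m+1}(b)=0$. This zero carry moves down by one at each step, so $c_1=0$ after $m-1$ further steps, unless $\mathfrak K$ is reached earlier. Thus $b$ reaches $\mathfrak K$ in at most $m$ steps. If $\beta_0\in\mathsf X$, then $v(b)$ has an element of $\mathsf M$ in column $m-1$, which arrives in column $0$ after $m-1$ further steps, unless $\mathfrak K$ is reached earlier; then the first case applies.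
\end{proof}

\subsection*{The duality}
A symbol $b$ is in $\mathfrak K$ if and only if $b=w^2$, where $w=(\beta_0,\dots,\beta_{m-1};e_0,\dots,e_{m-1})$ consists of the columns $1,\dots,m$ of $b$, renumbered. The conditions on $w$ are $\sum_{i<m}2^i(\deg\beta_i+e_i)=q_0-1$ and (B2) for $0\le i<m-1$; condition (B3) for $b$ is vacuous. Let $\mathfrak W\subset R_{q_0-1}$ be the set of these $w$. The carries of $w$ are $c_i(w)=c_{i+1}(w^2)$; they satisfy \eqref{eq:carry} for $0\le i<m$, with $c_0=0$ and $c_m=0$.

Guided by the case $m=1$, define an involution of $\mathcal A$ by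
\[
1^\vee=\xi,\qquad \xi^\vee=1,\qquad x_a^\vee=x_{3-a},\qquad\rho_a^\vee=\rho_{3-a},
\]
and for $w\in\mathfrak W$ put
\[
w^\vee=(\beta_0^\vee,\dots,\beta_{m-1}^\vee,1;\ e_0^\vee,\dots,e_{m-1}^\vee,0),
\]
where $e_i^\vee=1-e_i$, except that $e_i^\vee=e_i=0$ if $i\ge1$ and $\beta_{i-1}\in\mathsf M$.

\begin{lemma}\label{lem:dual}
The map $w\mapsto w^\vee$ is a bijection $\mathfrak W\to\mathfrak L$.
\end{lemma}

\begin{proof}
Let $c_i$ be the carries of $w$, and define $c_i'$ from $w^\vee$ by $c'_0=1$ and \eqref{eq:carry}. We show by induction on $i\le m$ that $c_i'\in\{0,1\}$, that $c_i+c'_i=1$ if $i=0$ or $\beta_{i-1}\notin\mathsf M$, and that $c_i=c_i'=1$ if $\beta_{i-1}\in\mathsf M$. This holds for $i=0$. Suppose it holds for some $i<m$. In both cases $c_i+c_i'+e_i+e_i^\vee=2$. Since $\deg\beta_i^\vee\equiv\deg\beta_i\pmod2$ and $\deg\beta_i+e_i+c_i$ is odd, the number $\deg\beta_i^\vee+e_i^\vee+c_i'$ is odd and at most $4$, so $c'_{i+1}\in\{0,1\}$. Adding the two carry equations gives $\deg\beta_i+\deg\beta_i^\vee=2(c_{i+1}+c'_{i+1})$.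 The left side is $2$ for $\beta_i\notin\mathsf M$ and $4$ for $\beta_i\in\mathsf M$, which completes the induction.

As $c_m=0$, we get $\beta_{m-1}\notin\mathsf M$ and $c'_m=1$. Column $m$ of $w^\vee$ then gives $c'_{m+1}=0$, which is (B1). For (B2): $\beta_i^\vee\in\mathsf M$ means $\beta_i\in\mathsf M$, so $i<m-1$ and $e_{i+1}^\vee=0$. Condition (B3) is vacuous, and $\beta_{m-1}^\vee\notin\mathsf M$, so $w^\vee\in\mathfrak L$. The map is injective, and $|\mathfrak W|=|\mathfrak K|=|\mathfrak L|$.
\end{proof}

\begin{example}\label{ex:chain}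
Let $m=2$, so $q_0=4$ and symbols have degree $6$. Starting from $zx_a(zx_b)^2\in\mathfrak L$, the map $v$ gives
\[
zx_a\,(zx_b)^2\longmapsto zx_b\,\rho_a^2\longmapsto\rho_a\,\rho_b^2\longmapsto\rho_b\,x_a^4\longmapsto x_a^2x_b^4=w^2,\qquad w=x_ax_b^2,
\]
and $w^\vee=zx_{3-a}(zx_{3-b})^2$. The $16$ pairs $(a,b)$ will give $16$ cycles with word $V^5F^5$.
\end{example}

\section{The residue pairing}\label{sec:pairing}

\begin{proposition}\label{prop:pairing}
For $w\in\mathfrak W$ and $r\in\mathfrak L$, $\langle f_w,r\rangle=1$ if $r=w^\vee$, and $\langle f_w,r\rangle=0$ otherwise.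
\end{proposition}

By Lemma~\ref{lem:lambda} we must find one coefficient of a product of $2^i$-th powers. The exponent $q_0-1$ has all binary digits equal to $1$, so the coefficient can be extracted one digit at a time. The difficulty is that the columns could interact through the polynomial left over after each extraction. The carries show that this leftover is always $0$ or $1$.

\begin{proof}
Let $(\beta_i,e_i)$ and $(\gamma_i,e_i')$, $0\le i<m$, be the columns of $w$ and $r$; column $m$ of $r$ is $(1,0)$. Put $s_i=e_i+e'_i$ for $i<m$, and $s_m=1$. Since $q_0=2^m$, the exponent of $z$ in $wrz^{q_0+1}$ is $1+s_0+\sum_{i=1}^m2^is_i$.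

If $s_0\ne1$ the exponent is odd. Replacing $z^2$ by $\theta$ gives $\Lambda(zH)$ as in Lemma~\ref{lem:lambda}, which is $0$; and $r\ne w^\vee$, since $e_0+e_0^\vee=1$.

Let $s_0=1$. The exponent is $2(1+\sum_{i<m}2^is_{i+1})$, so $\langle f_w,r\rangle=\Lambda(\theta G)$ is the coefficient of $(x_0x_1x_2x_3)^{q_0-1}$ in
\[
G=\prod_{i<m}P_i^{2^i},\qquad P_i=\beta_i\gamma_i\,\theta^{s_{i+1}},\qquad \deg G=4q_0-4 .
\]
Let $\mathcal C$ be the additive operator on $\mathbb F_2[x_0,\dots,x_3]$ that sends a monomial $\prod x_a^{j_a}$ to $\prod x_a^{(j_a-1)/2}$ if all $j_a$ are odd, and to $0$ otherwise. It satisfies $\mathcal C(H^2A)=H\,\mathcal C(A)$; it kills polynomials of degree $<4$; and on homogeneous polynomials of degree $4$ it gives the coefficient of $x_0x_1x_2x_3$. The operator $\mathcal C^m$ kills a monomial unless all exponents are $\equiv-1\pmod{q_0}$; in degree $4q_0-4$ only $(x_0x_1x_2x_3)^{q_0-1}$ survives, and it is sent to $1$. So the pairing equals $\mathcal C^m(G)$. Put $Q_0=1$ and $Q_{i+1}=\mathcal C(Q_iP_i)$. The rule $\mathcal C(H^2A)=H\,\mathcal C(A)$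 gives $\mathcal C^i(G)=Q_i\prod_{j\ge i}P_j^{2^{j-i}}$ by induction, so
\[
\langle f_w,r\rangle=Q_m .
\]

Let $c_i,c'_i$ be the carries of $w$ and $r$. Then $c_0=0$, $c'_0=1$, $c_m=0$. Suppose $Q_m\ne0$; then all $Q_i\ne0$. We show by induction on $i$ that
\begin{equation}\label{eq:ind}
Q_i=1,\qquad c_i+c'_i+s_i=2 .
\end{equation}
This holds for $i=0$. Assume it for some $i<m$, and write $\beta=\beta_i$, $\gamma=\gamma_i$, $s=s_{i+1}\in\{0,1,2\}$. Adding the two carry equations gives $\deg(\beta\gamma)=2(c_{i+1}+c'_{i+1})\in\{0,2,4\}$, and $Q_{i+1}=\mathcal C(\beta\gamma\theta^s)\ne0$.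

\emph{Degree $0$.} We have $\mathcal C(1)=\mathcal C(\theta)=0$ and $\mathcal C(\theta^2)=\theta\,\mathcal C(1)=0$. This case does not occur.

\emph{Degree $2$}, so $c_{i+1}+c'_{i+1}=1$. For $s=0$ we get $\mathcal C(\beta\gamma)=0$, and for $s=2$ we get $\theta\,\mathcal C(\beta\gamma)=0$. So $s=1$, and $Q_{i+1}$ is the coefficient of $x_0x_1x_2x_3$ in $\beta\gamma(x_0x_3+x_1x_2)$, which is $1$ if $\beta\gamma\in\{x_0x_3,x_1x_2\}$ and $0$ otherwise. This happens for $\{\beta,\gamma\}=\{1,\xi\}$ and for $\beta=x_a$, $\gamma=x_{3-a}$, and not for $\{\beta,\gamma\}=\{1,\rho_a\}$. So $\gamma=\beta^\vee\notin\mathsf M$, and \eqref{eq:ind} holds for $i+1$.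

\emph{Degree $4$}, so $c_{i+1}=c'_{i+1}=1$. Then $i+1<m$ because $c_m=0$; hence $s=e_{i+1}+e'_{i+1}$, condition (B2) applies to both $w$ and $r$ at $i$, and $\beta,\gamma\in\mathsf M\cup\{\xi\}$. If $s=2$, then $\beta=\gamma=\xi$ by (B2), and $\mathcal C(\xi^2\theta^2)=\xi\theta\,\mathcal C(1)=0$. If $s=1$, then one of $\beta,\gamma$ is $\xi$ by (B2). We have $\mathcal C(\xi^2\theta)=\xi\,\mathcal C(\theta)=0$, and $\mathcal C(\rho_a\xi\theta)=\xi\,\mathcal C(\rho_a)+\mathcal C(\rho_ax_0x_1x_2x_3)=0$, since the last monomial has two even exponents. So $s=0$, and $Q_{i+1}$ is $1$ if $\beta\gamma=x_0x_1x_2x_3$ and $0$ otherwise. As $x_1x_2\notin\mathcal A$, neither factor is $\xi$, and $\gamma=\beta^\vee\in\mathsf M$. Again \eqref{eq:ind} holds for $i+1$.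

Hence $Q_m\ne0$ implies $\gamma_i=\beta_i^\vee$ for all $i<m$, $s_0=1$, and for $i<m-1$: $s_{i+1}=1$ if $\beta_i\notin\mathsf M$ and $s_{i+1}=0$ if $\beta_i\in\mathsf M$. This says $r=w^\vee$. Conversely let $r=w^\vee$. Then $s_0=1$, and $P_i=\beta_i\beta_i^\vee\theta$ if $\beta_i\notin\mathsf M$ (for $i=m-1$ this uses $\beta_{m-1}\notin\mathsf M$ and $s_m=1$), while $P_i=\beta_i\beta_i^\vee=x_0x_1x_2x_3$ if $\beta_i\in\mathsf M$. In both cases $\mathcal C(P_i)=1$, so all $Q_i=1$.
\end{proof}

Lemmas~\ref{lem:count}, \ref{lem:v}, \ref{lem:nilp}, \ref{lem:dual} and Proposition~\ref{prop:pairing} verify the hypotheses of Proposition~\ref{prop:criterion}. From now on $\mathcal D=\mathfrak B\sqcup\widetilde{\mathfrak B}$ is the resulting permuted basis of $D$.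

\section{The letter sequences}\label{sec:letters}

It remains to count the elements of $\mathcal D$ with a given letter sequence. Let $d=b$ or $d=\tilde b$; by the columns of $d$ we mean those of $b$. From \eqref{eq:v} and the definition of $w^\vee$ we read off how the entries $\beta_i$ move.
\begin{enumerate}
\item[(M)] For $1\le i\le m$, the entry in column $i-1$ of $\pi d$ is $\beta_i$ if $d$ and $\pi d$ are on the same side and $\beta_i^\vee$ if not. The only exception is $i=m$, $\beta_0=x_a$, where $\beta_m=1$ and the entry is $\rho_a$. The entry in column $m$ of $\pi d$ is $x_a$ if $\beta_0=\rho_a$, and $1$ otherwise.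
\end{enumerate}
An index $a$ therefore never disappears. As $x_a$ it travels through the columns $m,\dots,0$, then as $\rho_a$ through the columns $m-1,\dots,0$, and then starts again: a tour of length $(m+1)+m=n$. We record its position on the tour in $\mathbb Z/n$:
\[
J(d)=\{i:\ \beta_i\in\mathsf X,\ 0\le i\le m\}\cup\{i+m+1:\ \beta_i\in\mathsf M,\ 0\le i\le m-1\}\subset\mathbb Z/n .
\]

\begin{lemma}\label{lem:J}
$J(d)\in\mathcal J$ and $J(\pi d)=J(d)-1$.
\end{lemma}

\begin{proof}
We check that no pair $\{j,j+m\}$ is contained in $J(d)$. For $j=0$: $\beta_0\in\mathsf X$ forces $e_0=1$, so $\beta_m\notin\mathsf X$ by (B3). For $1\le j\le m$ we have $j+m=(j-1)+m+1$. If $\beta_{j-1}\in\mathsf M$, then $c_j=1$ by \eqref{eq:carry} and $e_j=0$ by (B2), so \eqref{eq:carry} makes $\deg\beta_j$ even, and $\beta_j\notin\mathsf X$. For $j=i+m+1$ with $0\le i\le m-1$ we have $j+m\equiv i$, and $\beta_i$ is not in both $\mathsf M$ and $\mathsf X$.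

The involution $\vee$ preserves $\mathsf X$ and $\mathsf M$, so by (M) the entries in $\mathsf X\cup\mathsf M$ in columns $i\ge1$ lower their position by $1$. An entry $\rho_a$ in column $0$ has position $m+1$ and becomes $x_a$ in column $m$, of position $m$. An entry $x_a$ in column $0$ has position $0$ and becomes $\rho_a$ in column $m-1$, of position $2m\equiv-1$. No other entries in $\mathsf X\cup\mathsf M$ are created.
\end{proof}

\begin{proposition}\label{prop:letters}
For $d\in\mathcal D$ one has $\varepsilon(d)\in\Omega_{J(d)}$. For each $J\in\mathcal J$ and $\varepsilon\in\Omega_J$, exactly $4^{|J|}$ elements $d\in\mathcal D$ satisfy $J(d)=J$ and $\varepsilon(d)=\varepsilon$.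
\end{proposition}

\begin{proof}
Since $J(\pi^sd)=J(d)-s$ and $\varepsilon(\pi^sd)=T^s\varepsilon(d)$, it suffices to check each rule in \eqref{eq:rules} for all $d$ at one value of $t$. Write $J=J(d)$, $\varepsilon=\varepsilon(d)$.

\emph{First rule, $t=0$.} The condition $0\in C_J$ means $0\in J$ or $m+1\equiv-m\in J$, that is, $\beta_0\in\mathsf X$ or $\beta_0\in\mathsf M$. Then $b\notin\mathfrak K$. If $d=b$ then $\varepsilon_0=V=\varepsilon_{-1}$, and if $d=\tilde b$ then $\varepsilon_0=F=\varepsilon_{-1}$.

\emph{Types.} The entries $1$ and $\xi$ are exchanged at each change of side, so we correct for the side. If $\beta_i\in\{1,\xi\}$, the \emph{type} of column $i$ of $d$ is $\beta_i$ if $d=b$ and $\beta_i^\vee$ if $d=\tilde b$. By (M), column $i-1$ of $\pi d$ has the same type as column $i$ of $d$, outside the exceptional case. If $\beta_0\in\{1,\xi\}$, then $\varepsilon_0(d)=V$ if and only if column $0$ has type $\xi$. Indeed $\beta_0=1$ means $b\in\mathfrak K$, so for $d=b$ the letter is $V$ when $\beta_0=\xi$, and for $d=\tilde b$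 the letter is $V$ when $\beta_0=1$. Consequently, if $\beta_i\in\{1,\xi\}$ and either $i\le m-1$, or $i=m$ and $\beta_0\notin\mathsf X$, then
\begin{equation}\label{eq:type}
\varepsilon_i(d)=V\iff\text{column $i$ of $d$ has type }\xi .
\end{equation}

\emph{Second rule, $t=m$.} The condition $m\in E_J$ means $m\notin J$ and $0\notin J$, so $\beta_m=1$ and $\beta_0\notin\mathsf X$. Column $m$ has type $\xi$ if and only if $d\in\widetilde{\mathfrak B}$, that is, $\varepsilon_{-1}=F$. By \eqref{eq:type}, $\varepsilon_m=\neg\,\varepsilon_{-1}$.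

\emph{Multiplicity.} Fix $(J,\varepsilon)$. The letter $\varepsilon_{-1}$ determines the side of $d$. The set $J$ determines which columns have entries in $\mathsf X$ and in $\mathsf M$; there are $|J|$ of them, with $4$ choices each. Any other column $i\le m-1$ has entry $1$ or $\xi$, determined by $\varepsilon_i$ and the side through \eqref{eq:type}, and $\beta_m=1$ if $m\notin J$. The bits $e_i$ are then determined recursively: $c_0=1$, the parity of \eqref{eq:carry} gives $e_i$ from $\deg\beta_i$ and $c_i$, and then \eqref{eq:carry} gives $c_{i+1}$. So each fiber of $d\mapsto(J(d),\varepsilon(d))$ has at most $4^{|J|}$ elements.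

Equality follows from a count. Give each edge of the cycle $\Gamma$ the state $1$ if it lies in $J$ and $0$ if not, and give each vertex the factor $A_{\alpha\beta}$, where $\alpha,\beta$ are the states of the entering and leaving edges and $A=\left(\begin{smallmatrix}1&1\\2&0\end{smallmatrix}\right)$. The entry $A_{11}=0$ forbids adjacent edges, and each edge of $J$ contributes a factor $2$ at the vertex it enters. Hence $\sum_J2^{|J|}=\operatorname{tr}A^n=2^n+(-1)^n=q-1$, as $A$ has eigenvalues $2$ and $-1$. By Lemma~\ref{lem:omega},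
\[
\sum_{J\in\mathcal J}4^{|J|}\,|\Omega_J|=2^{m+1}\sum_{J\in\mathcal J}2^{|J|}=2q_0(q-1)=2g=|\mathcal D| .
\]
So all fibers have exactly $4^{|J|}$ elements.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:B}]
By Proposition~\ref{prop:letters}, the letter sequences of $\mathcal D$ are the elements of $\mathcal E$, and $\mu_{\mathcal D}=\mu$. Theorem~\ref{thm:A} is Proposition~\ref{prop:permuted}(a). The chain in Proposition~\ref{prop:permuted}(b) is a final filtration of $D$, and the formula for $\dim V(N_i)$ is Theorem~\ref{thm:B}.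
\end{proof}

\begin{remark}[Independence of the convention]\label{rem:convention}
The family of pairs $(J,\varepsilon)$ with $\varepsilon\in\Omega_J$ is stable under $\varepsilon\mapsto\neg\,\varepsilon$. It is also stable under the reversal $\varepsilon'_t=\varepsilon_{-t}$, with $J'=1-J-m$. Indeed $J'+m=1-J$, so $J'\in\mathcal J$, $|J'|=|J|$ and $E_{J'}=1-E_J$. The sequence $\varepsilon'$ has the constant value $\eta_i$ on $[1-\tau_{i+1},1-\tau_i)$, and the relation $\eta_i=\neg\,\eta_{i-\kappa-1}$ is unchanged when the order of the blocks is reversed, so $\varepsilon'\in\Omega_{J'}$ by Lemma~\ref{lem:omega}. Thus $\mu$ is invariant under $\neg$, reversal and shift. Now exchanging the roles of $F$ and $V$ in \eqref{eq:word} gives the word module of $j\mapsto\neg\,\varepsilon_{-j-1}$, in the basis $z_{-j}$. Passing to the dual, with $F$ the transpose of $V$ and $V$ the transpose of $F$, gives the word module of $\neg\,\varepsilon$, in the dual basis. So the collection of word modules with multiplicities is the same in every convention.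
\end{remark}

\begin{remark}[The hypotheses]\label{rem:hyp}
The assumption $m\ge1$ makes $q_0$ even, which is used in the formula for $V(zx_a)$ and in the parity of the exponent of $z$ in Proposition~\ref{prop:pairing}; it also provides a column $m-1$ and makes $\Gamma$ a cycle. For $m=0$ the equation $z^2+z=y^3+y^2$ defines an elliptic curve with $V(dy)=0$, whose module is $N(VF)$; the rules \eqref{eq:rules} with $n=1$, $J=\emptyset$ give the same word.

The basis $\mathcal D$ has structure constants $0$ and $1$; that $k$ is algebraically closed enters through Lang's theorem, which handles cycles of $\pi$ longer than the least period of their letters. For $m=4$, $n=9$, $J=\{0,3,6\}$ we have $E_J=\{2,5,8\}$ and $\kappa=1$, so the word is $V^6F^6$, of least period $12$. In $12$ steps the side changes twice and positions drop by $12\equiv3$, so $\pi^{12}$ permutes the three indices $a$ cyclically. If they are not all equal, the cycle of $\pi$ has length $36$.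
\end{remark}

\section{Explicit consequences}\label{sec:consequences}

\begin{corollary}[Formula for $\mu$]\label{cor:trace}
Let $\varepsilon$ be periodic. For $j\in\mathbb Z/n$ let $\mathrm{tie}_j=1$ if $\varepsilon_t=\varepsilon_{t-1}$ for all $t\equiv j$, and $0$ otherwise; let $\mathrm{anti}_j=1$ if $\varepsilon_t\ne\varepsilon_{t-m-1}$ for all $t\equiv j$, and $0$ otherwise. Then
\[
\mu(\varepsilon)=\operatorname{tr}\bigl(M_0M_mM_{2m}\cdots M_{(n-1)m}\bigr),\qquad
M_j=\begin{pmatrix}\mathrm{anti}_j&2\,\mathrm{tie}_j\\2\,\mathrm{tie}_j&0\end{pmatrix}.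
\]
\end{corollary}

\begin{proof}
We have $\varepsilon\in\Omega_J$ if and only if $\mathrm{tie}_j=1$ at all covered vertices and $\mathrm{anti}_j=1$ at all exposed ones. Expand the trace over the states of the edges of $\Gamma$, as in the proof of Proposition~\ref{prop:letters}. An exposed vertex contributes $\mathrm{anti}_j$ and a covered one $2\,\mathrm{tie}_j$, so each edge of $J$ has weight $2\cdot2=4$.
\end{proof}

\begin{corollary}[Longest and shortest words]\label{cor:extremes}
\leavevmode
\begin{enumerate}
\item[(a)] The module $\mathbb E/\mathbb E(F^{2m+1}+V^{2m+1})$ occurs in Theorem~\ref{thm:A} with multiplicity exactly $4^m$. On $H^0(\Omega^1)$ one has $V^{2m+1}=0$ and $\operatorname{rank}V^{2m}=4^m$.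
\item[(b)] The module $\mathbb E/\mathbb E(F+V)$ occurs in Theorem~\ref{thm:A} with multiplicity $1$ if $m$ is even and $0$ if $m$ is odd.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $\varepsilon\in\Omega_J$ have $n$ consecutive equal letters. These positions contain $2\kappa+1$ consecutive $\tau_i$, with equal $\eta_i$. If $\kappa\ge1$ then $2\kappa+1\ge\kappa+2$, contradicting $\eta_i=\neg\,\eta_{i-\kappa-1}$. So $\kappa=0$, the set $E_J$ is a single residue, and $\varepsilon$ alternates in blocks of exactly $n$ letters starting at that residue. Removing a vertex from $\Gamma$ leaves a path with $2m$ vertices, which has a unique perfect matching; so each residue is $E_J$ for exactly one $J$, with $|J|=m$. Hence the $2n$ sequences with word $V^nF^n$ lie in $\mathcal E$ and have $\mu=4^m$. On $H^0(\Omega^1)$, the rank of $V^s$ is the number of $d\in\mathcal D$ with $\varepsilon_{-1}=\varepsilon_0=\dots=\varepsilon_{s-1}=V$. For $s=2m+1$ this requires $n+1$ equal letters, which never occurs. For $s=2m$ it singles out one sequence,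 of multiplicity $4^m$.

(b) An alternating $\varepsilon$ violates the first rule in \eqref{eq:rules} at every $t$, so $C_J=\emptyset$ and $J=\emptyset$. The second rule then holds if and only if $m+1$ is odd.
\end{proof}

\begin{corollary}[The $a$-number]\label{cor:a}
The $a$-number is $|\mathfrak W|=\binom{q_0+2}3+\binom{q_0+1}3=\sum_{i=1}^{q_0}i^2$, in agreement with the known value.
\end{corollary}

\begin{proof}
The kernel of $V$ on $H^0(\Omega^1)$ has basis $\mathfrak K$, and $|\mathfrak K|=|\mathfrak W|$. Apply the bijection with subsets from the proof of Lemma~\ref{lem:count} to the pairs $(\beta_i,e_{i+1})$, $i<m-1$, and to $\beta_{m-1}$, which has degree $\le1$. The elements of $\mathfrak W$ with $e_0=0$ and $e_0=1$ correspond to all monomials in four variables of degree $q_0-1$ and $q_0-2$, respectively. The sum of the two binomial coefficients is $q_0(q_0+1)(2q_0+1)/6$.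
\end{proof}

\begin{corollary}[$m=2$]\label{cor:m2}
For $m=2$, where $g=124$,
\[
D\cong\Bigl(\frac{\mathbb E}{\mathbb E(F^5+V^5)}\Bigr)^{16}\oplus M^{4}\oplus\frac{\mathbb E}{\mathbb E(F^3+V^3)}\oplus\frac{\mathbb E}{\mathbb E(F+V)},
\]
where $M$ is generated by $X_1,X_2,X_3$ with relations $V^3X_1=F^4X_2$, $V^3X_2=F^3X_3$, $V^4X_3=F^3X_1$. The function $i\mapsto\nu_i$ is piecewise linear with slopes alternately $0$ and $1$ and vertices
\[
(i,\nu_i)=(0,0),\,(20,0),\,(36,16),\,(41,16),\,(45,20),\,(49,20),\,(94,65),\,(95,65),\,(124,94).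
\]
\end{corollary}

\begin{proof}
For $|J|=2$ we get $V^5F^5$ with multiplicity $16$, by Corollary~\ref{cor:extremes}(a). For $|J|=1$ there are $5\cdot4=20$ pairs $(J,\varepsilon)$. The sequence of Example~\ref{ex:twenty} has $20$ distinct shifts, so these pairs form one shift orbit and have distinct sequences; the word $V^3F^4V^3F^3V^4F^3$ has multiplicity $4$, and \eqref{eq:presentation} gives $M$. For $J=\emptyset$ the rule $\varepsilon_t=\neg\,\varepsilon_{t-3}$ has $8$ solutions, the six shifts of $V^3F^3$ and the two shifts of $VF$, with multiplicity $1$.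

For $\nu$, sort the sequences with $\varepsilon_{-1}=V$. They are ordered first by the number $j$ of consecutive $V$'s ending at position $-1$, larger $j$ first; then by the length of the preceding run of $F$'s, shorter first; then by the run of $V$'s before that, longer first; and so on. So we list the runs of $V$'s in the four words, sorted by what precedes them, read backward.
\[
\begin{array}{l|cccccc}
\text{preceded by} & FV & F^3V^4 & F^3V^3F^3V & F^3V^3F^4 & F^4V & F^5\\ \hline
\text{length of the run} & 1&3&3&4&3&5\\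
\text{multiplicity} & 1&4&1&4&4&16
\end{array}
\]
For each $j$ we take, from left to right, the runs of length $\ge j$; the letter $\varepsilon_0$ is $F$ if the length equals $j$ and $V$ otherwise. The pairs (multiplicity, $\varepsilon_0$) are: for $j=5$, $(16,F)$; for $j=4$, $(4,F),(16,V)$; for $j=3$, $(4,F),(1,F),(4,V),(4,F),(16,V)$; for $j=2$, total multiplicity $29$, all $V$; for $j=1$, first $(1,F)$, then total multiplicity $29$, all $V$. Merging neighbors with the same letter gives segments of lengths $20,16,5,4,4,45,1,29$ with slopes $0,1,0,1,0,1,0,1$, which are the stated vertices.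
\end{proof}

\begin{thebibliography}{9}

\bibitem{FGMPW}
Holley Friedlander, Derek Garton, Beth Malmskog, Rachel Pries and Colin Weir,
\emph{The $a$-numbers of Jacobians of Suzuki curves},
arXiv:1110.6898 (2011).

\bibitem{Oda}
Oda,
\emph{The first de Rham cohomology group and Dieudonn\'e modules},
Ann. Sci. \'ENS, 1969.

\end{thebibliography}
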